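\title{Euler number and Toledo invariant of complex hyperbolic disk bundles glued from holomorphic and antiholomorphic pieces}

\begin{abstract}
A disk bundle over a closed oriented surface whose total space is a quotient of the complex hyperbolic plane carries three numbers: the Euler characteristic $\chi$ of the base, the Euler number $e$ of the bundle, and the Toledo invariant $\tau$ of the holonomy. It has been conjectured that $-3|\tau|=2e+2\chi$ always holds. We show that this is false in every genus $g\ge4$; in genus $4$ there is a bundle with $\chi=-6$, $e=0$, $\tau=0$. The examples are glued at right angles from $\mathbb R$-Fuchsian pieces and from $\mathbb C$-Fuchsian pieces of both orientations, whose contributions cancel in $\tau$ and add up in $e$. We also show that $2e+2\chi+3|\tau|$ is always divisible by $4$, and that it is at most $0$ when the total space is Stein.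
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Three invariants}
Let $X=\mathbb H^2_{\mathbb C}$ be the complex hyperbolic plane with the K\"ahler metric of holomorphic sectional curvature $-1$; a model is recalled in Section~\ref{sec:model}. Its group of holomorphic isometries is $\mathrm{PU}(2,1)$. We write $J$ for the complex structure and $\omega$ for the K\"ahler form, with the sign that makes $\omega$ the area form on a complex curve with its complex orientation. Throughout, $\Sigma$ is an oriented, connected, closed surface of genus $g>1$, with fundamental group $G$ and Euler characteristic $\chi=2-2g$.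

A \emph{complex hyperbolic disk bundle} over $\Sigma$ is a smooth fiber bundle $p:L\to\Sigma$ with fiber an open disk, whose total space is $L=X/\rho(G)$ for a discrete faithful representation $\rho:G\to\mathrm{PU}(2,1)$. Since the fibers are contractible, $p$ identifies $\pi_1(L)$ with $G$, sections of $p$ exist, and any two sections are homotopic. Let $[\Sigma]\in H_2(L;\mathbb Z)$ be their class. Besides $\chi$, two numbers are attached to $L$.

The \emph{Euler number} $e$ is the Euler number of the normal bundle $N$ of a smooth section, oriented so that $T\Sigma\oplus N$ has the complex orientation of $L$. It equals the self-intersection number $[\Sigma]^2$, so it does not depend on the section. It measures how the disks twist around the surface.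

The \emph{Toledo invariant} is $\tau=\frac1{2\pi}\int_\Sigma f^*\omega$, where $f:\widetilde\Sigma\to X$ is any $\rho$-equivariant map. Two such maps are equivariantly homotopic along geodesics, and the lift of a section is such a map, so $2\pi\tau$ is the value of the class $[\omega]\in H^2(L;\mathbb R)$ on $[\Sigma]$. It is a signed symplectic area. Changing the orientation of $\Sigma$ or the sign convention for $\omega$ changes its sign, and only $|\tau|$ enters the statements below.

The Toledo invariant is also a Chern number. If $u,Ju,\xi,J\xi$ is an orthonormal basis of a tangent space of $X$, the planes spanned by $u$ and $Ju,\xi,J\xi$ have sectional curvatures $-1,-\frac14,-\frac14$, so the Ricci tensor is $-\frac32$ times the metric. On a K\"ahler manifold the Ricci form represents $2\pi c_1$. Hence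
\begin{equation}\label{eq:c1}
c_1(L)[\Sigma]=-\tfrac32\,\tau ,
\end{equation}
and in particular $\frac32\tau$ is an integer.

\subsection{The simplest cases and the conjecture}
Two families can be computed at once.

\emph{Complex sections.} Suppose that $\rho$ is \emph{$\mathbb C$-Fuchsian}, that is, it preserves a complex geodesic $C\subset X$, a totally geodesic complex curve of curvature $-1$. Nearest-point projection makes $L$ a disk bundle over $C/\rho(G)\cong\Sigma$. With the complex orientation, Gauss--Bonnet gives $2\pi\tau=\operatorname{area}=-2\pi\chi$. The splitting $TL|_\Sigma=T\Sigma\oplus N$ is complex, so $c_1(L)[\Sigma]=\chi+e$, and \eqref{eq:c1} gives $\chi+e=\frac32\chi$. Thus $|\tau|=|\chi|$ and $e=\frac12\chi$.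

\emph{Sections without complex tangent planes.} Suppose that no tangent plane of some section is a complex line. Then $T\Sigma\cap JT\Sigma=0$, since this intersection is a $J$-invariant proper subspace of a real plane, and so $TL|_\Sigma=T\Sigma\otimes\mathbb C$. The complex determinant of this bundle is trivial, so $\tau=0$ by \eqref{eq:c1}. Moreover $J$ induces an isomorphism $T\Sigma\to N$, and this isomorphism reverses orientation: for a basis $(e_1,e_2)$ of a tangent plane, $(e_1,Je_1,e_2,Je_2)$ is positive, hence $(e_1,e_2,Je_1,Je_2)$ is negative. Thus $e=-\chi$. This applies to Lagrangian sections, and in particular to the \emph{$\mathbb R$-Fuchsian} representations, obtained by uniformizing $\Sigma$ by a totally geodesic Lagrangian plane $P\subset X$, through $\mathrm{SO}_0(2,1)\subset\mathrm{PU}(2,1)$.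

In the first case $2e+2\chi=3\chi=-3|\tau|$, and in the second case $2e+2\chi=0=-3|\tau|$. One formula covers both, and it is natural to expect it in general. The following problem is taken from \cite{Botos}.

\medskip\noindent\textbf{Conjecture.} \emph{Every complex hyperbolic disk bundle $L\to\Sigma$ satisfies}
\begin{equation}\label{eq:conj}
-3|\tau|=2e+2\chi .
\end{equation}

By \eqref{eq:c1} this reads $e+\chi=-|c_1(L)[\Sigma]|$; it would make $e$ a function of $(\chi,\tau)$.

\subsection{Results}
The conjecture is false. The counterexamples belong to the following family.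

\begin{definition}\label{def:dec}
A \emph{labeled decomposition} of $\Sigma$ is a nonempty system of disjoint simple closed curves that cuts $\Sigma$ into compact pieces $\Sigma_v$ with $\chi(\Sigma_v)<0$, together with labels $\varepsilon_v\in\{0,+,-\}$, such that each curve has a $0$-piece on one side and a $\pm$-piece on the other, and every $\pm$-piece has even Euler characteristic. We write $\chi_0,\chi_+,\chi_-$ for the sums of $\chi(\Sigma_v)$ over the pieces with the given label.
\end{definition}

\begin{theorem}\label{thm:A}
For each labeled decomposition of $\Sigma$ there is a complex hyperbolic disk bundle $L\to\Sigma$ with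
\[
e=\tfrac12(\chi_++\chi_-)-\chi_0,\qquad |\tau|=|\chi_+-\chi_-| .
\]
Hence $2e+2\chi=-3(|\chi_+|+|\chi_-|)$ and $-3|\tau|=-3\,\bigl||\chi_+|-|\chi_-|\bigr|$. Equality \eqref{eq:conj} fails for $L$ exactly when both labels $+$ and $-$ occur.
\end{theorem}

\begin{corollary}\label{cor:main}
Let $a,b\ge1$ be integers with $a+b\le g-2$. There is a complex hyperbolic disk bundle over the surface of genus $g$ with $e=2g-2-3(a+b)$ and $|\tau|=2|a-b|$, so that $2e+2\chi+3|\tau|=-12\min(a,b)<0$. Thus \eqref{eq:conj} fails in every genus $g\ge4$. For $g=4$, $a=b=1$ we get $\chi=-6$, $e=0$, $\tau=0$, and $-3|\tau|=0\ne-12=2e+2\chi$. In particular $e$ is not a function of $(\chi,\tau)$: an $\mathbb R$-Fuchsian representation in genus $4$ has $\tau=0$, $e=6$.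
\end{corollary}

\begin{proof}
Take a $+$-piece $\Sigma_+$ of genus $a$ with two boundary circles, a $-$-piece $\Sigma_-$ of genus $b$ with two boundary circles, and a $0$-piece $\Sigma_0$ of genus $g-a-b-2\ge0$ with four boundary circles. Glue two circles of $\Sigma_0$ to $\Sigma_+$ and two to $\Sigma_-$, respecting orientations. Then $\chi_+=-2a$, $\chi_-=-2b$, $\chi_0=2-2g+2a+2b\le-2$. The sum is $2-2g$, so the glued surface has genus $g$. Theorem~\ref{thm:A} gives $e=-(a+b)-\chi_0=2g-2-3(a+b)$, $|\tau|=2|a-b|$ and $2e+2\chi+3|\tau|=-6(a+b)+6|a-b|$.
\end{proof}

Genus $2$ and $3$ are not settled here. The construction cannot reach them: if both signs occur, then $\chi_+\le-2$, $\chi_-\le-2$ and $\chi_0\le-1$, so the even number $\chi$ is at most $-6$.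

The second theorem is a complement and is not used in the disproof. It records what remains of \eqref{eq:conj} as a congruence and, for Stein total spaces, as an inequality.

\begin{theorem}\label{thm:B}
For every complex hyperbolic disk bundle, $2e+2\chi+3|\tau|\in4\mathbb Z$. If $L$ is a Stein surface, then $2e+2\chi\le-3|\tau|$, and this bound is attained.
\end{theorem}

\section{The count in genus four}\label{sec:idea}

The idea is to glue $\mathbb C$-Fuchsian and $\mathbb R$-Fuchsian pieces at right angles, in the spirit of Goldman--Kapovich--Leeb, and to use holomorphic and antiholomorphic $\mathbb C$-Fuchsian pieces in the same surface.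

Fix a geodesic $\gamma\subset X$. It lies in exactly one complex geodesic $C$, because two points of the projective plane span one line. It also lies in a totally geodesic Lagrangian plane $P$, which meets $C$ at a right angle along $\gamma$. An oriented surface that arrives at $\gamma$ along a half-plane $P^+$ of $P$ can bend by a right angle and continue in either half $C^+$ or $C^-$ of $C$. For one choice the orientation that it carries to $C$ is the complex one, for the other choice it is the opposite one. The antiholomorphic involution of $X$ that fixes $P$ exchanges the two choices, so near $\gamma$ neither is preferred, and the choice can be made independently at each bend.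

Let $\Sigma_0$ be a sphere with four holes and let $\Sigma_+,\Sigma_-$ be tori with two holes, glued to a surface of genus $4$ as in the proof of Corollary~\ref{cor:main}; each piece has Euler characteristic $-2$. Place $\Sigma_0$ in $P$, bend toward $C^+$ along the two circles shared with $\Sigma_+$, and toward $C^-$ along the other two. We shall prove in Section~\ref{sec:inv} that $e$ and $\tau$ are sums of contributions of the pieces, which are those of the two closed cases above:
\begin{center}
\begin{tabular}{c|ccc}
label of $\Sigma_v$ & $+$ & $-$ & $0$\\ \hline
contribution to $e$ & $\frac12\chi(\Sigma_v)$ & $\frac12\chi(\Sigma_v)$ & $-\chi(\Sigma_v)$\\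
contribution to $\tau$ & $-\chi(\Sigma_v)$ & $\chi(\Sigma_v)$ & $0$
\end{tabular}
\end{center}
Reversing the orientation of a complex piece changes the sign of its symplectic area. It does not change its normal Euler number, because the orientation of the normal bundle is reversed as well. In genus $4$ we get $e=-1-1+2=0$ and $\tau=2-2+0=0$, while \eqref{eq:conj} would require $e=6$. The Lagrangian piece cannot be left out: a $+$-piece and a $-$-piece with a common boundary geodesic would lie in the same complex geodesic and on the same side of $\gamma$, folded onto each other.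

The count is easy; the work lies in showing that the bent surface is a section of a complex hyperbolic disk bundle. Over each piece, away from the bends, nearest-point projection to $P$ or $C$ provides the disks. Three points remain.
\begin{enumerate}
\item \emph{The corner.} Near a bend, the region fibered by projection to $P$ and the region fibered by projection to $C$ must be disjoint, and the two fibrations must extend to one disk fibration over the region in between. This is a statement about the pair $(P,C)$ alone; it is proved in Section~\ref{sec:corner} by an explicit computation.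
\item \emph{The holonomy.} The two pieces adjacent to a curve must assign to it the same isometry of $X$. This is where the parity condition of Definition~\ref{def:dec} enters (Section~\ref{sec:hol}).
\item \emph{Discreteness.} We glue manifolds with boundary and show that the result is complete (Section~\ref{sec:glue}); discreteness and faithfulness follow.
\end{enumerate}
Theorem~\ref{thm:B} is proved in Section~\ref{sec:B}, which is independent of Sections~\ref{sec:corner}--\ref{sec:inv}.

\section{A complex geodesic and a Lagrangian plane through one geodesic}\label{sec:model}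

\subsection{The model}
On $\mathbb C^3$ let $z\cdot z'=z_1z'_3+z_2z'_2+z_3z'_1$ and $\langle z,z'\rangle=z\cdot\overline{z'}$. The first form is bilinear, the second is Hermitian of signature $(2,1)$, and $X$ is the set of complex lines $[z]$ with $\langle z,z\rangle<0$. Such a $z$ has $z_3\neq0$. Writing $z=(-\zeta,\eta,1)$, we get
\[
X=\{(\zeta,\eta)\in\mathbb C^2: 2\operatorname{Re}\zeta>|\eta|^2\}.
\]
The distance of holomorphic curvature $-1$ is given by
\begin{equation}\label{eq:dist}
\cosh^2\frac{d([z],[z'])}2=\frac{|\langle z,z'\rangle|^2}{\langle z,z\rangle\langle z',z'\rangle}.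
\end{equation}
Put
\begin{gather*}
\gamma=\{(r,0):r>0\},\qquad T_t=\operatorname{diag}(e^{t/2},1,e^{-t/2}):(\zeta,\eta)\mapsto(e^t\zeta,e^{t/2}\eta),\\
C=\{\eta=0\},\quad C^\pm=C\cap\{\pm\operatorname{Im}\zeta>0\},\qquad P=\{\zeta,\eta\in\mathbb R\},\quad P^+=P\cap\{\eta>0\}.
\end{gather*}
The surface $C$ is the fixed set of the isometry $(\zeta,\eta)\mapsto(\zeta,-\eta)$, and $P$ is the fixed set of the antiholomorphic isometry $\iota:[z]\mapsto[\bar z]$, so both are totally geodesic. On $C$, formula \eqref{eq:dist} reads $\cosh^2\frac d2=|\zeta+\bar\zeta'|^2/(4\operatorname{Re}\zeta\operatorname{Re}\zeta')$: via $\zeta$, $C$ is the right half-plane of curvature $-1$. On $P$ it says that $\frac d2$ is the distance of the hyperboloid model of the real form $u\cdot u'$ on $\mathbb R^3$, so $P$ has curvature $-\frac14$. Since $\iota^*\omega=-\omega$, the plane $P$ is Lagrangian, and its normal bundle is $JTP$. Both surfaces contain the geodesic $\gamma$, which $T_t$ translates by distance $|t|$.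

Two subgroups of $\mathrm{PU}(2,1)$ are used; both contain all $T_t$. The group $\mathrm{SO}_0(2,1)$, the identity component of the real matrices that preserve $u\cdot u'$, is the group of orientation-preserving isometries of $P$; it acts simply transitively on unit tangent vectors of $P$. The group $\mathrm{SU}(1,1)$ consists of the unitary matrices of determinant $1$ that fix $e_2$ and hence act on $\operatorname{span}(e_1,e_3)$; traces of its elements always refer to the $2\times2$ block. In the coordinates $(v_1,v_3)=(-iz_1,z_3)$, for which $v_1/v_3=i\zeta$ lies in the upper half-plane, the Hermitian form becomes $i(v_1\bar v'_3-v_3\bar v'_1)$. A matrix of determinant $1$ preserves $v_1v_3'-v_3v_1'$, so it preserves this Hermitian form if and only if it is real. Thus $\mathrm{SU}(1,1)$ is conjugate to $\mathrm{SL}(2,\mathbb R)$, and it double covers the group $\mathrm{PSL}(2,\mathbb R)$ of orientation-preserving isometries of $C$. The kernel is generated by $\operatorname{diag}(-1,1,-1)$, which acts as $(\zeta,\eta)\mapsto(\zeta,-\eta)$: trivially on $C$, but not on $X$.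

\subsection{Projections and Fermi coordinates}
Recall the following facts about a complete totally geodesic submanifold $Y$ of a complete simply connected manifold $X$ of nonpositive curvature. The normal exponential map $NY\to X$ is a diffeomorphism, under which the nearest-point projection $\Pi_Y:X\to Y$ becomes the bundle projection. The map $\Pi_Y$ is $1$-Lipschitz and commutes with the isometries that preserve $Y$. So $\Pi_C$ and $\Pi_P$ are smooth bundles with fiber $\mathbb R^2$, and at a point of $Y=C$ or $P$ the kernel of $d\Pi_Y$ is the normal space of $Y$.

On $Y$, the \emph{Fermi coordinates} $(t,\delta):Y\to\mathbb R^2$ along $\gamma$ form a diffeomorphism: $t=\log r$ where $(r,0)$ is the point of $\gamma$ nearest to the given point, and $\delta$ is the signed distance to $\gamma$, positive on $C^+$, respectively $P^+$. Composing with $\Pi_Y$ we get smooth functions $t_C,\delta_C,t_P,\delta_P$ on $X$. The functions $\delta_C,\delta_P$ are $1$-Lipschitz and $T_t$-invariant, and $t_Y\circ T_t=t_Y+t$. Formula \eqref{eq:dist} involves half distances, so we put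
\[
x=\sinh(\delta_P/2),\qquad y=\sinh(\delta_C/2).
\]

All objects are invariant under the flow $T_t$, so we divide it out. Write $\zeta=re^{i\varphi}$ with $|\varphi|<\frac\pi2$, and $w=\eta/\sqrt\zeta$; square roots of numbers with positive real part are principal roots. Then
\begin{equation}\label{eq:Q}
X\cong\mathbb R\times Q,\quad(\zeta,\eta)\mapsto(\log r,(\varphi,w)),\qquad Q=\{(\varphi,w):|\varphi|<\tfrac\pi2,\ |w|^2<2\cos\varphi\},
\end{equation}
is a diffeomorphism under which $T_t$ translates the first factor. The functions $x,y$ descend to the $3$-manifold $Q$.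

\begin{lemma}\label{lem:xy}
We have $t_C=\log r$. With $c=\cos\varphi\in(0,1]$ and $\lambda=(2c-|w|^2)/|2-w^2|>0$,
\[
y=\frac{\sin(\varphi/2)}{\sqrt{\cos\varphi}},\qquad y^2=\frac{1-c}{2c},\qquad x=\frac{\sqrt2}{\sqrt{1+\lambda}}\,\operatorname{Re}\frac{w}{\sqrt{2-w^2}} .
\]
In particular $x=0$ on $C$, $y=0$ on $P$, and $\varphi\mapsto y$ is an increasing diffeomorphism $(-\frac\pi2,\frac\pi2)\to\mathbb R$.
\end{lemma}

\begin{proof}
\emph{Projection to $C$.} Let $z$ be negative and $z^0=z-z_2e_2$. For negative $z'\in e_2^\perp$ we have $\langle z,z'\rangle=\langle z^0,z'\rangle$, so by \eqref{eq:dist}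
\begin{equation}\label{eq:pyth}
\cosh^2\frac{d([z],[z'])}2=\cosh^2\frac{d([z^0],[z'])}2\cdot\frac{\langle z^0,z^0\rangle}{\langle z,z\rangle},
\end{equation}
which is smallest at $[z']=[z^0]$. Hence $\Pi_C(\zeta,\eta)=(\zeta,0)$. In the right half-plane the arc $|\zeta|=r$ is a geodesic orthogonal to $\gamma$, so the point of $\gamma$ nearest to $re^{i\varphi}$ is $r$, and $\cosh^2(\delta_C/2)=|e^{i\varphi}+1|^2/(4c)=\frac{1+c}{2c}$. This gives $y^2=\frac{1-c}{2c}=\sin^2(\varphi/2)/c$, and $y$ has the sign of $\varphi$. The derivative of $y$ is $\frac12\cos(\varphi/2)\,c^{-1/2}+\frac12\sin(\varphi/2)\sin\varphi\,c^{-3/2}>0$, and $y\to\pm\infty$ as $\varphi\to\pm\frac\pi2$.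

\emph{Projection to $P$.} The idea is to normalize $z=(-\zeta,\eta,1)$ with respect to the bilinear form; the projection is then the real part. Let $\beta=-z\cdot z=2\zeta-\eta^2$. Then $\operatorname{Re}\beta\ge2\operatorname{Re}\zeta-|\eta|^2>0$. Put $\hat z=z/\sqrt\beta=u+iv$ with $u,v\in\mathbb R^3$. Since $\beta=\zeta(2-w^2)$,
\[
-\langle\hat z,\hat z\rangle=\frac{2\operatorname{Re}\zeta-|\eta|^2}{|\beta|}=\frac{2c-|w|^2}{|2-w^2|}=\lambda .
\]
From $-1=\hat z\cdot\hat z=u\cdot u-v\cdot v+2i\,u\cdot v$ and $-\lambda=u\cdot u+v\cdot v$ we get $u\cdot v=0$ and $u\cdot u=-\frac{1+\lambda}2<0$, so $[u]\in P$. For real $u'$ with $u'\cdot u'=-1$,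
\[
|\langle\hat z,u'\rangle|^2=(u\cdot u')^2+(v\cdot u')^2\ge(u\cdot u')^2\ge-u\cdot u ,
\]
where the last inequality is $\cosh^2\ge1$ in \eqref{eq:dist}. Both inequalities are equalities when $u'$ is proportional to $u$. Hence $\Pi_P([z])=[u]$. By \eqref{eq:pyth}, the point of $\gamma=P\cap C$ nearest to $[u]$ is $[u-u_2e_2]$, and $\cosh^2(\delta_P/2)=(u\cdot u-u_2^2)/(u\cdot u)$, so $x^2=u_2^2/(-u\cdot u)$. The $\eta$-coordinate of $[u]$ is $u_2/u_3$ with $u_3=\operatorname{Re}\beta^{-1/2}>0$, so $x$ has the sign of $u_2$, and $x=\sqrt2\,u_2/\sqrt{1+\lambda}$ with $u_2=\operatorname{Re}(\eta/\sqrt\beta)$. Finally $\operatorname{Re}(2-w^2)>0$ because $|w|^2<2$, so $\sqrt\zeta$ and $\sqrt{2-w^2}$ have arguments in $(-\frac\pi4,\frac\pi4)$. Their product has positive real part and square $\beta$, so it equals $\sqrt\beta$, and $\eta/\sqrt\beta=w/\sqrt{2-w^2}$.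
\end{proof}

\section{Fibering the corner}\label{sec:corner}

In $Q$, a level set of $x$ is a plane (a fiber of $\Pi_P$), and so is a level set of $y$. We need to know that $\{x=3\}$ and $\{y=3\}$ are disjoint and that they cobound a product $\mathbb R^2\times[0,1]$, fibered compatibly with the levels of $x$ on one side and of $y$ on the other. We reduce this to a planar problem by studying the map $(x,y):Q\to\mathbb R^2$.

\subsection{The image of $(x,y)$}
A two-dimensional analogue suggests the answer. In the Klein disk, the perpendiculars to the two coordinate axes at distances $\delta_1,\delta_2$ from the center are the chords with first coordinate $\tanh\delta_1$ and second coordinate $\tanh\delta_2$. They meet if and only if $\tanh^2\delta_1+\tanh^2\delta_2<1$, that is, $|\sinh\delta_1\sinh\delta_2|<1$. The same region appears here: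
\[
\Omega=\{(x,y)\in\mathbb R^2:|xy|<1\}.
\]

\begin{example}\label{ex:slice}
On the slice of $Q$ where $w$ is real, Lemma~\ref{lem:xy} gives $1+\lambda=2(1+c-w^2)/(2-w^2)$ and $x=w/\sqrt{1+c-w^2}$. For fixed $\varphi$ this is increasing in $w\in(-\sqrt{2c},\sqrt{2c})$, with range $x^2<\frac{2c}{1-c}=y^{-2}$. So $(x,y)$ maps the slice bijectively onto $\Omega$.
\end{example}

The next proposition says that the rest of $Q$ adds no new values and thickens the slice by intervals. The expression $w/\sqrt{2-w^2}$ calls for elliptic coordinates with foci $\pm\sqrt2$; the slice of Example~\ref{ex:slice} becomes $\mu=0$.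

\begin{proposition}\label{prop:image}
We have $|xy|<1$ on $X$. There is a smooth function $\mu$ on $Q$ such that $(x,y,\mu)$ maps $Q$ diffeomorphically onto an open subset of $\Omega\times\mathbb R$ whose fiber over each point of $\Omega$ is a nonempty open interval.
\end{proposition}

\begin{proof}
\emph{Elliptic coordinates.} Write $w=\sqrt2\cosh(\mu+i\nu)$ with $\mu\in\mathbb R$, $0<\nu<\pi$. This is a conformal diffeomorphism from the strip onto the complement in $\mathbb C$ of the real numbers of modulus at least $\sqrt2$, which contains the disk $|w|<\sqrt2$. Put $A=\cosh2\mu\ge1$ and $k=\cos2\nu\in[-1,1)$. Then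
\[
|w|^2=2|\cosh(\mu+i\nu)|^2=A+k,\qquad |2-w^2|=2|\sinh(\mu+i\nu)|^2=A-k .
\]
The number $-i\sqrt2\sinh(\mu+i\nu)$ has square $2-w^2$ and real part $\sqrt2\cosh\mu\sin\nu>0$, so it equals $\sqrt{2-w^2}$. Hence $w/\sqrt{2-w^2}=i\coth(\mu+i\nu)$. Since $\coth(\mu+i\nu)=(\sinh2\mu-i\sin2\nu)/(A-k)$, the real part of $i\coth(\mu+i\nu)$ is $\sin2\nu/(A-k)$. Also $1+\lambda=2(c-k)/(A-k)$. By Lemma~\ref{lem:xy},
\[
Q=\{(\varphi,\mu,\nu):k<2c-A\},\qquad x=\frac{\sin2\nu}{\sqrt{(A-k)(c-k)}},
\]
and on $Q$ we have $k<2c-A\le c\le1\le A$.

\emph{The function $x$ can replace $\nu$.} We claim $\partial_\nu x<0$. At $\nu=\frac\pi2$ we have $\sin2\nu=0$, $k=-1$ and $\partial_\nu x=-2/\sqrt{(A+1)(c+1)}$. For $\nu\ne\frac\pi2$ we have $-1<k<1$, $x^2=\frac{1-k^2}{(A-k)(c-k)}$ and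
\[
\partial_k\log x^2=-\frac{2k}{1-k^2}+\frac1{A-k}+\frac1{c-k}>0 .
\]
Indeed, for $k\le0$ the first term is nonnegative and the others are positive, and for $k>0$ we have $\frac1{c-k}\ge\frac1{1-k}=\frac{1+k}{1-k^2}>\frac{2k}{1-k^2}$. As $\partial_\nu k=-2\sin2\nu$, we get $\partial_\nu x=-x\sin2\nu\;\partial_k\log x^2$, which is negative because $x$ has the sign of $\sin2\nu$. For fixed $(\varphi,\mu)$ the admissible $\nu$, those with $\cos2\nu<2c-A$, form an interval symmetric about $\frac\pi2$ or the empty set. So $(\varphi,\mu,x)$ is injective with invertible differential: these are global coordinates on $Q$.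

\emph{The range of $x$ for fixed $(\varphi,\mu)$.} Either $A>c$ or $A=c=1$. Let $A>c$, so that $2c-A<1$. The interval of admissible $\nu$ is nonempty if and only if $2c-A>-1$. At its ends $k\to2c-A$, so $A-k\to2(A-c)$, $c-k\to A-c$, and
\[
x^2\to H(A,c):=\frac{1-(2c-A)^2}{2(A-c)^2}.
\]
Since $2c-A<1$, the condition $2c-A>-1$ is equivalent to $H>0$. So in both cases, interval or empty set, the range of $x$ is $\{x^2<H\}$. If $A=c=1$, all $\nu\in(0,\pi)$ are admissible and $x=\sin2\nu/(1-\cos2\nu)=\cot\nu$ takes all real values; put $H(1,1)=\infty$. Thus $Q\cong\{(\varphi,\mu,x):x^2<H(\cosh2\mu,\cos\varphi)\}$.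

\emph{The range of $\mu$ for fixed $(\varphi,x)$.} With $B=A-c>0$,
\[
H=\frac{1-(c-B)^2}{2B^2}=\frac{1-c^2}{2B^2}+\frac cB-\frac12 .
\]
This is continuous and strictly decreasing in $A$, tends to $-\frac12$ as $A\to\infty$, and tends to $+\infty$ as $A\to1$ if $c=1$. So the admissible $\mu$ form a set $\{\cosh2\mu<A^*\}$, an open interval, which is nonempty if and only if $x^2<H(1,c)$. For $c<1$, putting $B=1-c$ gives
\[
H(1,c)=\frac{(1+c)+2c-(1-c)}{2(1-c)}=\frac{2c}{1-c}=y^{-2},
\]
and for $c=1$, that is $y=0$, there is no condition. So the interval is nonempty exactly when $|xy|<1$. It remains to replace the coordinate $\varphi$ by $y$, using Lemma~\ref{lem:xy}.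
\end{proof}

An open set with interval fibers is a product.

\begin{lemma}\label{lem:interval}
Let $B$ be a connected manifold and let $O\subset B\times\mathbb R$ be open, with every fiber over $B$ a nonempty open interval. Then there is a diffeomorphism $O\cong B\times\mathbb R$ over $B$.
\end{lemma}

\begin{proof}
If $(b_0,r_0)\in O$, the constant function $r_0$ has graph in $O$ near $b_0$. A partition of unity averages these constants to a smooth function $m:B\to\mathbb R$, whose graph lies in $O$ because the fibers are convex. Fix a product Riemannian metric on $B\times\mathbb R$ and a smooth function $\phi$ on $O$ with $\phi\ge1+1/\operatorname{dist}(\cdot,(B\times\mathbb R)\setminus O)$; a continuous function is bounded above by a smooth one, again by a partition of unity. If $O=B\times\mathbb R$, take $\phi=1$. The map $(b,r)\mapsto(b,\int_{m(b)}^r\phi(b,r')\,dr')$ is smooth, preserves fibers, and has positive $r$-derivative. It is onto $B\times\mathbb R$ because the integral diverges at both ends of each fiber: at a finite endpoint $r_1$ we have $\phi(b,r')\ge1/|r_1-r'|$, and at an infinite end $\phi\ge1$.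
\end{proof}

\subsection{A fibration of $\Omega$ by arcs}
By Proposition~\ref{prop:image} and Lemma~\ref{lem:interval}, $Q\cong\Omega\times\mathbb R$ over $\Omega$. What remains is a function $s$ on $\Omega$ whose levels are single arcs, and which depends only on $x$ far out in the right arm of $\Omega$ and only on $y$ far out in the upper arm. The function $x-y$ is not a good start: for $\sigma>2$ the line $x-y=\sigma$ leaves $\Omega$ at $x=\sigma/2$, where $xy=-\sigma^2/4$, and crosses both the right and the lower arm. The function $e^x-e^y$ repairs this, since $e^y$ is almost constant in the lower arm and $e^x$ in the left arm. We cut it off to obtain the required form in the other two arms. Fix a smooth nondecreasing $\psi:\mathbb R\to[0,1]$ with $\psi=0$ on $(-\infty,2]$ and $\psi=1$ on $[3,\infty)$, and set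
\[
s(x,y)=(1-\psi(y))e^x-(1-\psi(x))e^y\qquad\text{on }\Omega;
\]
see Figure~\ref{fig:omega}. Note that $s(y,x)=-s(x,y)$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\clip plot[domain=0.25:4,samples=80] (\x,{1/\x}) -- plot[domain=0.25:4,samples=80] ({1/\x},{-\x}) -- plot[domain=0.25:4,samples=80] ({-\x},{-1/\x}) -- plot[domain=0.25:4,samples=80] ({-1/\x},{\x}) -- cycle;
\fill[gray!20] (-4,-4) rectangle (3,3);
\draw (-1.2,-1.2) -- (1.2,1.2);
\foreach \s in {0.5,1,3} {
\draw plot[domain=-4:1.2,samples=50] ({ln(\s+exp(\x))},\x);
\draw plot[domain=-4:1.2,samples=50] (\x,{ln(\s+exp(\x))}); }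
\draw (3.5,-1) -- (3.5,1); \draw (-1,3.5) -- (1,3.5);
\draw[very thick] (3,-1) -- (3,1); \draw[very thick] (-1,3) -- (1,3);
\end{scope}
\draw[dashed] plot[domain=0.25:4,samples=80] (\x,{1/\x});
\draw[dashed] plot[domain=0.25:4,samples=80] (\x,{-1/\x});
\draw[dashed] plot[domain=0.25:4,samples=80] ({-\x},{1/\x});
\draw[dashed] plot[domain=0.25:4,samples=80] ({-\x},{-1/\x});
\draw[gray,->] (-4.2,0) -- (4.4,0) node[right,black] {$x$};
\draw[gray,->] (0,-4.2) -- (0,4.4) node[above,black] {$y$};
\node at (3,-0.75) {$x=3$}; \node at (-1.1,3) {$y=3$};
\end{tikzpicture}
\caption{The region $\Omega=\{|xy|<1\}$, bounded by the dashed hyperbolas, with some level arcs of the function $s$. Under $(x,y)$ the plane $P$ maps onto the $x$-axis, the complex geodesic $C$ onto the $y$-axis, and $\gamma=P\cap C$ to the origin. The shaded part $\{x\le3,\,y\le3\}$ is $s^{-1}([-e^3,e^3])$. The levels are vertical segments for $x\ge3$ and horizontal segments for $y\ge3$; in between they turn through the diagonal $s=0$.}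
\label{fig:omega}
\end{figure}

\begin{lemma}\label{lem:s}
\begin{enumerate}
\item[(i)] $s=e^x$ where $x\ge3$, $s=-e^y$ where $y\ge3$, and $s^{-1}([-e^3,e^3])=\Omega\cap\{x\le3,\ y\le3\}$.
\item[(ii)] $s:\Omega\to\mathbb R$ is a smooth locally trivial bundle with fiber $\mathbb R$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) In $\Omega$, $x\ge2$ implies $|y|<\frac12$, and $y\ge2$ implies $|x|<\frac12$. So $x\ge3$ gives $\psi(x)=1$, $\psi(y)=0$ and $s=e^x$, while $x<3$ gives $s\le e^x<e^3$. Hence $s\le e^3$ if and only if $x\le3$. The statements about $y$ follow by antisymmetry.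

(ii) By antisymmetry it suffices to show that $s$ is trivial over $(-1,\infty)$: it is then trivial over $(-\infty,1)$ too, and these intervals cover $\mathbb R$. If $y\ge2$, then $s\le e^{1/2}-e^2<-1$. So $\Omega'=\{s>-1\}$ lies in $\{y<2\}$, where $s=e^x-(1-\psi(x))e^y$ and $\partial_xs=e^x+\psi'(x)e^y>0$. As $s$ is strictly increasing on each horizontal slice $|x|<1/|y|$, the map $(s,y)$ is a diffeomorphism from $\Omega'$ onto an open subset of $(-1,\infty)\times\mathbb R$. Its fiber over $\sigma>-1$ is the set of $y<2$ for which $\sigma$ lies strictly between the limits of $s$ at the left and right ends of the slice. By Lemma~\ref{lem:interval} it is enough to show that this set is an interval containing $0$.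

For $y=0$ the limits are $-1$ and $+\infty$, so $0$ belongs to the set.

For $0<y<2$ the left limit is $e^{-1/y}-e^y$. From $e^{1/y}>1/y$ we get $e^{-1/y}<y<e^y-1$, so the left limit is less than $-1<\sigma$ and imposes no condition. The right limit is $e^{1/y}-(1-\psi(1/y))e^y$. Its first term is strictly decreasing in $y$, and the subtracted term is a product of nonnegative nondecreasing functions. So the right limit is continuous and strictly decreasing, and it tends to $+\infty$ as $y\to0$. The admissible $y>0$ form an interval $(0,y_\sigma)$.

For $y<0$ put $m=|y|$. The left limit $e^{-1/m}-e^{-m}$ is strictly increasing in $m$ and tends to $-1<\sigma$ as $m\to0$. The right limit is $\Psi(1/m)$ with $\Psi(r)=e^r-(1-\psi(r))e^{-1/r}$. Since $\rho^2e^{-\rho}\le4e^{-2}$ for $\rho>0$, we have $\Psi'(r)\ge e^r-r^{-2}e^{-1/r}\ge1-4e^{-2}>0$. So the right limit is strictly decreasing in $m$ and tends to $+\infty$ as $m\to0$. Each of the two conditions on $m$ defines an interval with left end $0$, so the admissible $y<0$ form an interval $(-m_\sigma,0)$ with $0<m_\sigma\le\infty$.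
\end{proof}

\subsection{The fibration of $X$}
For $\varepsilon=\pm$ let $y_\varepsilon=\varepsilon y$ and $s_\varepsilon=s(x,y_\varepsilon)$. The coordinate along $\gamma$ must also pass from $t_C$ to $t_P$, so we put $t_*=t_C+\psi(x)(t_P-t_C)$ and
\[
q_\varepsilon=(t_*,s_\varepsilon):X\to\mathbb R^2 .
\]
Let $D=2\operatorname{arcsinh}3$. Define the \emph{walls} and the \emph{corner}
\[
W_P=\{\delta_P=D\}=\{x=3\},\quad W_\varepsilon=\{\varepsilon\delta_C=D\}=\{y_\varepsilon=3\},\quad R_\varepsilon=\{\delta_P\le D,\ \varepsilon\delta_C\le D\}.
\]

\begin{proposition}\label{prop:q}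
Let $\varepsilon=\pm$.
\begin{enumerate}
\item[(a)] The function $t_*$ and the projection to $Q$ give a diffeomorphism $X\cong\mathbb R\times Q$ under which $T_t$ translates the first factor and $q_\varepsilon=\mathrm{id}_{\mathbb R}\times s_\varepsilon$. The map $s_\varepsilon:Q\to\mathbb R$ is a trivial smooth bundle with fiber $\mathbb R^2$, and hence so is $q_\varepsilon$.
\item[(b)] $q_\varepsilon=(t_P,e^x)$ where $x\ge3$, and $q_\varepsilon=(t_C,-e^{y_\varepsilon})$ where $y_\varepsilon\ge3$. In these regions $q_\varepsilon$ is $\Pi_P$, respectively $\Pi_C$, followed by a change of Fermi coordinates.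
\item[(c)] $R_\varepsilon=q_\varepsilon^{-1}(\mathbb R\times[-e^3,e^3])$.
\item[(d)] $q_\varepsilon$ restricts to diffeomorphisms $P\to\mathbb R\times(-1,\infty)$ and $C\to\mathbb R\times(-\infty,1)$. Both map $\gamma$ onto $\mathbb R\times\{0\}$; $s_\varepsilon$ is an increasing function of $\delta_P$ on $P$ and a decreasing function of $\varepsilon\delta_C$ on $C$.
\item[(e)] The sets $\{\delta_P\ge D-\frac14\}$ and $\{\varepsilon\delta_C\ge D-\frac14\}$ are disjoint.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) The functions $x$ and $t_P-t_C$ are $T_t$-invariant, so $t_*$ differs from the first coordinate in \eqref{eq:Q} by a function on $Q$. The reflection $y\mapsto-y$ preserves $\Omega$, so $(x,y_\varepsilon):Q\to\Omega$ is a trivial bundle with fiber $\mathbb R$ for both signs. By Lemma~\ref{lem:s}(ii), $s_\varepsilon$ is locally trivial with fiber $\mathbb R\times\mathbb R$, and a locally trivial bundle over $\mathbb R$ is trivial.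

(b), (c) These follow from Lemma~\ref{lem:s}(i), since $\psi(x)=1$ where $x\ge3$, and $|x|<\frac13$, so $\psi(x)=0$, where $y_\varepsilon\ge3$.

(d) Under (a), $P$ is $\mathbb R$ times a curve in $Q$ that is parametrized by $x\in\mathbb R$ and on which $y=0$. There $s_\varepsilon=s(x,0)=e^x-1+\psi(x)$, an increasing diffeomorphism $\mathbb R\to(-1,\infty)$ that vanishes at $x=0$. On $C$ we have $x=0$, the curve is parametrized by $y_\varepsilon$, and $s_\varepsilon=-s(y_\varepsilon,0)$.

(e) We have $\operatorname{arcsinh}3-\operatorname{arcsinh}1=\int_1^3(1+r^2)^{-1/2}dr\ge2/\sqrt{10}>\frac18$, so $\sinh\frac{D-1/4}2>1$. A point of both sets would have $x>1$ and $y_\varepsilon>1$, contradicting $|xy|<1$.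
\end{proof}

\section{Holonomy of the pieces}\label{sec:hol}

\subsection{Signs of boundary traces}
A boundary curve of length $\ell$ of a $0$-piece has holonomy in $\mathrm{SO}_0(2,1)$ conjugate to $T_\ell$. For a $\pm$-piece the holonomy in $\mathrm{PSL}(2,\mathbb R)$ must first be lifted, and the translation by $\ell$ along $\gamma$ in $C$ has two lifts to $\mathrm{SU}(1,1)$: $T_\ell$, of positive trace, and $\operatorname{diag}(-e^{\ell/2},1,-e^{-\ell/2})$, of negative trace. The second acts by $(\zeta,\eta)\mapsto(e^\ell\zeta,-e^{\ell/2}\eta)$. It moves $P^+$ to the other half of $P$, so a Lagrangian piece cannot be attached along it. We need all boundary traces positive.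

\begin{lemma}\label{lem:lift}
Let $S$ be a compact oriented hyperbolic surface with nonempty geodesic boundary. Its holonomy $\pi_1(S)\to\mathrm{PSL}(2,\mathbb R)$ lifts to $\mathrm{SL}(2,\mathbb R)$, and for every lift the product of the signs of the boundary traces is $(-1)^{\chi(S)}$. If $\chi(S)$ is even, there is a lift for which all boundary traces are positive.
\end{lemma}

\begin{proof}
Lifts exist because $\pi_1(S)$ is free, and two lifts differ by a character $\pi_1(S)\to\{\pm1\}$. The trace of a boundary curve does not change under conjugation or inversion in $\mathrm{SL}(2,\mathbb R)$, so it is well defined.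

\emph{Pair of pants.} A hyperbolic pair of pants is the double of a right-angled hexagon along three alternate sides. Let $r_1,r_2,r_3$ be the reflections in the geodesics that carry these sides. The group $\pi_1$ is free on $c_1=r_1r_2$ and $c_2=r_2r_3$, and $c_1,c_2,c_3=r_3r_1$ represent the boundary curves. Since $c_1c_2c_3=1$, a character has product $1$ on the $c_i$, so the product of the three traces is the same for all lifts. Write $r_i(z)=R_i\bar z$ on the upper half-plane, with $R_i$ a real matrix, $\operatorname{tr}R_i=0$, $R_i^2=1$; it has determinant $-1$ and is determined up to sign. The matrices $R_1R_2$, $R_2R_3$, $R_3R_1$ lie in $\mathrm{SL}(2,\mathbb R)$ and have product $1$, so they define a lift. We show that the signs of the $R_i$ can be chosen so that all three traces are negative.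

A sign of $R_i$ amounts to a side of its geodesic. To see this, for $z=p+iq$ let $J_z=\frac1q\left(\begin{smallmatrix}p&-|z|^2\\1&-p\end{smallmatrix}\right)$. It is the unique real matrix with eigenvector $(z,1)$ for the eigenvalue $i$, so $J_{Uz}=UJ_zU^{-1}$ for $U\in\mathrm{SL}(2,\mathbb R)$. For $R=\left(\begin{smallmatrix}-1&0\\0&1\end{smallmatrix}\right)$, which represents $z\mapsto-\bar z$, we have $\operatorname{tr}(RJ_z)=-2p/q$. By conjugation, for every $i$ the function $z\mapsto\operatorname{tr}(R_iJ_z)$ is positive on one side of the fixed geodesic of $r_i$ and negative on the other. Choose the sign of $R_i$ so that it is positive on the side away from the hexagon. The three half-planes so chosen have pairwise disjoint closures, also at infinity. Conjugating in $\mathrm{SL}(2,\mathbb R)$, we may take two of them to be $\{p<0\}$ and $\{|z-m|<n\}$ with $m>n>0$. Then $R_i=R$, and $R_j=\frac1n\left(\begin{smallmatrix}m&n^2-m^2\\1&-m\end{smallmatrix}\right)$, since this matrix represents $z\mapsto m+n^2/(\bar z-m)$ and $\operatorname{tr}(R_jJ_z)=(n^2-|z-m|^2)/(nq)$. So $\operatorname{tr}(R_iR_j)=-2m/n<0$. The product of the three signs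 is $-1=(-1)^{\chi}$.

\emph{General $S$.} Cut $S$ along geodesics into $-\chi(S)$ pairs of pants, restrict the lift to each, and multiply the results. Each interior curve contributes the same sign twice, so the product of the boundary signs of $S$ is $(-1)^{\chi(S)}$.

\emph{Even $\chi(S)$.} Let $\sigma_1,\dots,\sigma_n$ be the boundary signs of some lift, so $\prod\sigma_j=1$. With the boundary orientation, the first $n-1$ boundary classes are part of a basis of $H_1(S;\mathbb Z)$ and the sum of all $n$ vanishes. A character with values $\sigma_1,\dots,\sigma_{n-1}$ on the first $n-1$ classes has value $\sigma_1\cdots\sigma_{n-1}=\sigma_n$ on the last. Multiply the lift by it.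
\end{proof}

\begin{remark}
Parity cannot be avoided by using the full stabilizer $\mathrm U(1,1)=\mathrm U(1)\cdot\mathrm{SU}(1,1)$ of $C$. A lift to $\mathrm U(1,1)$ is a lift to $\mathrm{SU}(1,1)$ times a character with values in $\mathrm U(1)$. For all boundary elements to be conjugate to $T_\ell$, the character must take the value $\sigma_j$ on the $j$-th boundary class, and this forces $(-1)^{\chi(S)}=\prod\sigma_j=1$.
\end{remark}

\subsection{The blocks over the pieces}
Fix a labeled decomposition. The wall $W_P$ projects to the curve at distance $D$ from $\gamma$ in $P$, so the pieces need wide collars, and short boundary curves provide them. Recall the collar theorem \cite[Ch.~4]{Buser}: in a closed surface of curvature $-1$, disjoint simple closed geodesics of lengths $\ell_i$ have embedded, pairwise disjoint collars of half-widths $\operatorname{arcsinh}(1/\sinh(\ell_i/2))$. In curvature $-\frac14$ all lengths double, and the half-width for length $\ell$ is the larger number $2\operatorname{arcsinh}(1/\sinh(\ell/4))$. Choose $\ell>0$ with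
\[
\operatorname{arcsinh}\frac1{\sinh(\ell/2)}>D+1 .
\]
Since $\chi(\Sigma_v)<0$, each piece is a union of pairs of pants, whose boundary lengths can be prescribed. Give each $\pm$-piece a metric of curvature $-1$ and each $0$-piece a metric of curvature $-\frac14$, with geodesic boundary and all boundary lengths equal to $\ell$. The collar theorem, applied to the double, shows that the boundary collars of width $D+1$ are embedded and pairwise disjoint. Let $\Sigma_v^D$ be the set of points of $\Sigma_v$ at distance at least $D$ from $\partial\Sigma_v$; it is diffeomorphic to $\Sigma_v$.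

\emph{Label $0$.} Orient $P$ so that the frame $(\partial_t,\partial_\delta)$ of Fermi coordinates is negative: $P^+$ lies to the right of $\gamma$. Put $Y_v=P$ and develop the universal cover $\widetilde\Sigma_v$ into $P$ preserving orientation, as a convex region bounded by geodesics. The holonomy group $\Gamma_v$ lies in $\mathrm{SO}_0(2,1)$. For each boundary geodesic of $\widetilde\Sigma_v$, some $h\in\mathrm{SO}_0(2,1)$ maps it to $\gamma$ and maps $\widetilde\Sigma_v$ into $P^+\cup\gamma$, because the group is transitive on oriented geodesics. It conjugates the stabilizer of the geodesic in $\Gamma_v$ to a group generated by a translation of length $\ell$ along $\gamma$, and by simple transitivity on unit tangent vectors this group is $\langle T_\ell\rangle$.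

\emph{Label $\varepsilon=\pm$.} Put $Y_v=C$ and develop $\widetilde\Sigma_v$ into $C$ so that the orientation of $\Sigma_v$ corresponds to the complex orientation if $\varepsilon=+$ and to the opposite one if $\varepsilon=-$. In both cases the holonomy consists of orientation-preserving isometries of $C$. Lift it to $\mathrm{SU}(1,1)$ with positive boundary traces, by Lemma~\ref{lem:lift}, and let $\Gamma_v$ be the image. For each boundary geodesic of $\widetilde\Sigma_v$, some $h\in\mathrm{SU}(1,1)$ maps it to $\gamma$ and maps $\widetilde\Sigma_v$ into $C^\varepsilon\cup\gamma$. It conjugates the stabilizer to $\langle T_\ell\rangle$, since the trace of a generator is positive.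

In all cases $\Gamma_v\cong\pi_1(\Sigma_v)$ acts freely and properly discontinuously on $Y_v$. The projection $\Pi_v=\Pi_{Y_v}$ is equivariant, so the same holds on $X$. Define the block
\[
M_v=\Pi_v^{-1}(\widetilde\Sigma_v^D)/\Gamma_v\subset X/\Gamma_v ,
\]
where $\widetilde\Sigma_v^D$ is the preimage of $\Sigma_v^D$. It is a complex hyperbolic manifold with boundary, and $\Pi_v$ induces a bundle $M_v\to\Sigma_v^D$ with fiber $\mathbb R^2$. For each boundary curve of $\Sigma_v$ fix one lift and one $h$ as above. As the collar of width $D+1$ is embedded, $h$ identifies the part of $X/\Gamma_v$ over it with $\{0\le\delta\le D+1\}/\langle T_\ell\rangle$, where $\delta=\delta_P$ for label $0$ and $\delta=\varepsilon\delta_C$ for label $\varepsilon$. So each boundary component of $M_v$ is a copy of $W_P/\langle T_\ell\rangle$ or $W_\varepsilon/\langle T_\ell\rangle$, and near it $M_v$ is the side $D\le\delta\le D+1$.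

\section{The glued manifold}\label{sec:glue}

For each curve $\alpha$ of the decomposition, between a $0$-piece and an $\varepsilon$-piece, let $M_\alpha=R_\varepsilon/\langle T_\ell\rangle$. By Proposition~\ref{prop:q}(e) its boundary consists of the two disjoint walls $W_P/\langle T_\ell\rangle$ and $W_\varepsilon/\langle T_\ell\rangle$; this is where the condition on adjacent labels is used. Let $M$ be obtained from the blocks $M_v$ and the corners $M_\alpha$ by gluing each wall of $M_\alpha$ to the corresponding boundary component of the adjacent block. At each wall, the two parts are the two sides of one hypersurface in $X/\langle T_\ell\rangle$. More precisely, the \emph{tube} $\{|\delta-D|<\frac14\}/\langle T_\ell\rangle$ embeds in $M$ as an open neighborhood of the wall: its part $\delta\ge D$ lies in $M_v$ over the collar, and its part $\delta\le D$ lies in $M_\alpha$ by Proposition~\ref{prop:q}(e). So $M$ is a connected manifold without boundary, with an atlas of charts in $X$ whose transition maps lie in $\mathrm{PU}(2,1)$.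

Such a structure has a developing map $\widetilde M\to X$, a local isometry, equivariant for a holonomy representation $\pi_1(M)\to\mathrm{PU}(2,1)$. Since $M$ is not compact, nothing yet forces the holonomy to be discrete. Completeness does, and it follows from uniform overlaps, for which we use that the projections are $1$-Lipschitz.

\begin{proposition}\label{prop:complete}
$M$ is complete, and $M=X/\Gamma$ for a discrete subgroup $\Gamma\cong\pi_1(M)$ of $\mathrm{PU}(2,1)$.
\end{proposition}

\begin{proof}
We show that every unit-speed geodesic that starts at a point $m\in M$ extends for time $\frac1{16}$. It suffices to find a part of $M$ that contains $m$, is a subset of a complete manifold, and contains the $\frac1{16}$-ball about $m$ of that manifold.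

If $m$ lies in a tube and $|\delta(m)-D|<\frac18$, the $\frac1{16}$-ball about $m$ in $X/\langle T_\ell\rangle$ lies in the tube, because $\delta$ is $1$-Lipschitz. Otherwise there are two cases. If $m\in M_\alpha$, then $\delta_P$ and $\varepsilon\delta_C$ are at most $D-\frac18$ at $m$, and the $\frac1{16}$-ball about $m$ in $X/\langle T_\ell\rangle$ lies in $M_\alpha$. If $m\in M_v$, then $\Pi_v(m)$ is at distance at least $\frac18$ from $\partial\Sigma_v^D$, since in a collar the distance to the boundary curve of $\Sigma_v^D$ is $\delta-D$; as $\Pi_v$ is $1$-Lipschitz, the $\frac1{16}$-ball about $m$ in $X/\Gamma_v$ lies in $M_v$.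

So $M$ and $\widetilde M$ are geodesically complete. A local isometry from a complete manifold to a connected manifold is a covering, and $X$ is simply connected. Hence the developing map is an isometry; it conjugates the free and properly discontinuous action of the deck group to the holonomy action.
\end{proof}

\begin{proposition}\label{prop:bundle}
There are a surface $\Sigma'$ that contains the $\Sigma_v^D$, an orientation of $\Sigma'$ that extends theirs, and a smooth bundle $p:M\to\Sigma'$ with fiber $\mathbb R^2$ that extends the maps $\Pi_v$. Moreover $\Sigma'\cong\Sigma$, so $L=M$ is a complex hyperbolic disk bundle over $\Sigma$.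
\end{proposition}

\begin{proof}
For each curve $\alpha$ let $S_\alpha=(\mathbb R/\ell\mathbb Z)\times[-e^3,e^3]$, with coordinates $(t_*,s)$. On the collar $D\le\delta<D+1$ of the adjacent $0$-piece use the coordinates $(t_*,s)=(t,e^{\sinh(\delta/2)})$, which continue $S_\alpha$ beyond $s=e^3$. On the collar of the adjacent $\varepsilon$-piece, with $\delta=\varepsilon\delta_C$, use $(t_*,s)=(t,-e^{\sinh(\delta/2)})$, which continue it beyond $s=-e^3$. This defines a smooth connected closed surface $\Sigma'$, the union of the $\Sigma_v^D$ and the $S_\alpha$. Let $p=\Pi_v$ on $M_v$ and $p=q_\varepsilon$ modulo $T_\ell$ on $M_\alpha$; the latter maps $M_\alpha$ onto $S_\alpha$ by Proposition~\ref{prop:q}(c). By Proposition~\ref{prop:q}(b), $p$ coincides with $q_\varepsilon$ modulo $T_\ell$ on the whole preimage of the enlarged annulus. So $p$ is smooth and locally trivial with fiber $\mathbb R^2$, by Proposition~\ref{prop:q}(a) over the enlarged annuli and by the properties of $\Pi_v$ over the interiors of the $\Sigma_v^D$.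

Orient $S_\alpha$ so that $(\partial_{t_*},\partial_s)$ is negative. The elements $h$ preserve the orientations of $P$ and $C$, so we can compare with the pieces in the model.
\begin{itemize}
\item On a $0$-piece, $(\partial_t,\partial_{\delta_P})$ is negative by the choice of orientation of $P$, and $s$ increases with $\delta_P$.
\item On a $+$-piece, $(\partial_t,\partial_{\delta_C})$ points along $(1,i)$ at points of $\gamma$, so it is positive, and $s$ decreases with $\delta_C$.
\item On a $-$-piece, $(\partial_t,\partial_{(-\delta_C)})$ points along $(1,-i)$ at points of $\gamma$, so it is negative for the complex orientation and positive for $\Sigma_v$, and $s$ decreases with $-\delta_C$.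
\end{itemize}
In each case $(\partial_{t_*},\partial_s)$ is negative for the orientation of $\Sigma_v$. So $\Sigma'$ is oriented, and $\chi(\Sigma')=\sum_v\chi(\Sigma_v)=\chi$; hence $\Sigma'\cong\Sigma$. The fibers are contractible, so $\pi_1(M)\cong G$, and Proposition~\ref{prop:complete} gives $M=X/\rho(G)$ with $\rho$ discrete and faithful.
\end{proof}

\section{The Euler number and the Toledo invariant}\label{sec:inv}

\subsection{Two sections}
The bent surface of Section~\ref{sec:idea} is suited to computing $\tau$, while $e$ needs a smooth section. Both agree over $\Sigma_v^D$ with the inclusion $\widetilde\Sigma_v^D/\Gamma_v\subset M_v$. Over $S_\alpha$ we work in $X\cong\mathbb R\times Q$ and fix a trivialization of $s_\varepsilon:Q\to\mathbb R$, so that sections are maps to $\mathbb R^2$. By Proposition~\ref{prop:q}(d), $P$ defines a smooth section $\kappa_P$ over $(-1,\infty)$ and $C$ a smooth section $\kappa_C$ over $(-\infty,1)$, and $\kappa_P(0)=\kappa_C(0)$ is the image of $\gamma$. Let $\kappa_0$ equal $\kappa_C$ for $s\le0$ and $\kappa_P$ for $s\ge0$. Let $\kappa=(1-\theta)\kappa_C+\theta\kappa_P$, with $\theta:\mathbb R\to[0,1]$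 smooth, $\theta=0$ for $s\le-\frac12$ and $\theta=1$ for $s\ge\frac12$. The maps $\mathrm{id}_{\mathbb R}\times\kappa_0$ and $\mathrm{id}_{\mathbb R}\times\kappa$ are sections of $q_\varepsilon$ that commute with all $T_t$, and near $s=\pm e^3$ their images lie in $P$ and $C$. They define a continuous piecewise smooth section $f_0$ and a smooth section $f$ of $p$. Linear interpolation between $\kappa_0$ and $\kappa$ is a homotopy from $f_0$ to $f$.

\subsection{The Toledo invariant}
Triangulate $\Sigma'$ so that the circles $s=0$ lie in the $1$-skeleton. Then $f_0$ is smooth on each triangle and defines a smooth cycle in the class $[\Sigma]$, so $2\pi\tau=\int_{\Sigma'}f_0^*\omega$ by de Rham's theorem. The circles $s=0$ cut $\Sigma'$ into surfaces $\Sigma'_v\supset\Sigma_v^D$. By Proposition~\ref{prop:q}(d), $f_0$ maps the half $0\le s\le e^3$ of $S_\alpha$ diffeomorphically onto $(P\cap\{0\le\delta_P\le D\})/\langle T_\ell\rangle$, and the half $-e^3\le s\le0$ onto $(C\cap\{0\le\varepsilon\delta_C\le D\})/\langle T_\ell\rangle$. These are copies of the collars that were removed from $\Sigma_v$. So $f_0$ maps $\Sigma'_v$ diffeomorphically,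 preserving orientation, onto an isometric copy of the full piece $\Sigma_v$, which locally lies in $P$ or $C$. On $P$ the form $\omega$ vanishes. On $C$ it is the area form of the complex orientation, and a $\pm$-piece has area $-2\pi\chi(\Sigma_v)$ by Gauss--Bonnet, the boundary being geodesic. Therefore
\[
\tau=-\chi_++\chi_- .
\]

\subsection{The Euler number}
Recall the relative Euler number. Let $V$ be an oriented real plane bundle over a compact oriented surface $S$, and let $\xi$ be a nowhere zero section over $\partial S$. Then $e(V,\xi)$ is the sum of the indices of the zeros of any extension of $\xi$ to $S$ with isolated zeros. It depends only on the homotopy class of $\xi$ among nowhere zero sections, it is additive when surfaces are glued along boundary circles on which the sections agree, and it changes sign when the orientation of the fiber or of the base is reversed. If $\xi$ is tangent to $\partial S$, then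
\begin{equation}\label{eq:PH}
e(TS,\xi)=\chi(S),
\end{equation}
since a quarter turn on each boundary circle moves $\xi$ to the outward normal, and the Poincar\'e--Hopf theorem applies.

The normal bundle of $f$ is $V=f^*\ker dp$; over $\Sigma_v^D$ it is the normal bundle $N_v$ of $P$ or $C$. To split $e$ into contributions of the pieces we need canonical boundary sections, and the flow $T_t$ provides them. Over the strip $\mathbb R\times[-e^3,e^3]$ the bundle $V$ is equivariant under all $T_t$. Choose a nowhere zero section over the segment $\{0\}\times[-e^3,e^3]$ and spread it by the flow. This gives a nowhere zero invariant section $\xi$ of $V$ over each $S_\alpha$, so the annuli contribute $0$ and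
\[
e=\sum_ve_v,\qquad e_v=e(N_v|_{\Sigma_v^D},\xi).
\]
A boundary circle of $\Sigma_v^D$ is an orbit of the flow modulo $T_\ell$. Invariant nowhere zero sections of an equivariant plane bundle over an orbit correspond to nonzero vectors in one fiber, so any two of them are homotopic through such sections. We apply this to $N_v$ and to $T\Sigma_v^D$, where the field $\partial_t$ tangent to the boundary is invariant.

\emph{Label $0$.} The isomorphism $J:TP\to NP$ commutes with $\mathrm{SO}_0(2,1)$, which contains $\Gamma_v$, the elements $h$ and the flow. So it descends to $\Sigma_v^D$ and takes $\partial_t$ to an invariant section, homotopic to $\xi$. It reverses orientation, as we saw in Section~\ref{sec:intro}. By \eqref{eq:PH}, $e_v=-\chi(\Sigma_v)$.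

\emph{Label $+$.} Here $\Sigma_v^D$ and $N_v$ carry their complex orientations. The normal bundle is a square root of the tangent bundle, in the following concrete way. Let $U\in\mathrm{SU}(1,1)$ have block $\left(\begin{smallmatrix}u_{11}&u_{13}\\u_{31}&u_{33}\end{smallmatrix}\right)$, and let $j(\zeta)=u_{33}-u_{31}\zeta$. Applying $U$ to $(-\zeta,\eta,1)$ gives
\[
U(\zeta,\eta)=\Bigl(\frac{u_{11}\zeta-u_{13}}{j(\zeta)},\ \frac{\eta}{j(\zeta)}\Bigr),
\]
and since the block has determinant $1$, the differential at $(\zeta,0)$ is $\operatorname{diag}(j^{-2},j^{-1})$. In the coordinates $(\zeta,\eta)$ we have $TC=\mathbb C\times0$, and $NC=\ker d\Pi_C=0\times\mathbb C$ because $\Pi_C(\zeta,\eta)=(\zeta,0)$. Hence the fiberwise squaring map $NC\to TC$, $(0,n)\mapsto(n^2,0)$, commutes with $\mathrm{SU}(1,1)$ and descends to $\Sigma_v^D$. It takes an extension of $\xi$ with isolated zeros to a vector field with the same zeros and doubled indices, which is invariant and nowhere zero along the boundary, hence homotopic to $\partial_t$ there. By \eqref{eq:PH}, $2e_v=\chi(\Sigma_v)$.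

\emph{Label $-$.} The orientation of $\Sigma_v^D$ is opposite to the complex one. Since base and fiber together give the complex orientation of $M$, the orientation of $N_v$ is also opposite to the complex one. The two sign changes cancel, and the computation for the label $+$ gives $e_v=\frac12\chi(\Sigma_v)$.

\begin{proof}[End of the proof of Theorem~\ref{thm:A}]
The bundle $L=M$ of Proposition~\ref{prop:bundle} has $e=\frac12(\chi_++\chi_-)-\chi_0$ and $|\tau|=|\chi_+-\chi_-|$. Since $\chi=\chi_0+\chi_++\chi_-$ and $\chi_\pm\le0$,
\[
2e+2\chi=3(\chi_++\chi_-)=-3(|\chi_+|+|\chi_-|),\qquad -3|\tau|=-3\,\bigl||\chi_+|-|\chi_-|\bigr| .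
\]
These numbers are equal if and only if $\chi_+=0$ or $\chi_-=0$. Every piece has negative Euler characteristic, so this happens if and only if one of the labels $+,-$ does not occur.
\end{proof}

\section{A congruence, and an inequality for Stein total spaces}\label{sec:B}

In this section $\langle\cdot,\cdot\rangle$ is the Riemannian metric and $R$ its curvature tensor, with $\langle R(u,v)v,u\rangle$ the sectional curvature for orthonormal $u,v$. We use two facts about Stein surfaces. By Grauert's theorem, a complex manifold is Stein if it has a smooth strictly plurisubharmonic \emph{exhaustion}, that is, a function with compact sublevel sets. On a K\"ahler manifold, $\phi$ is strictly plurisubharmonic if and only if $\operatorname{Hess}\phi(v,v)+\operatorname{Hess}\phi(Jv,Jv)>0$ for all $v\ne0$. The second fact is the adjunction inequality of Lisca--Mati\'c, see \cite[\S11.4]{GS}: a closed connected oriented surface $S$ of genus at least $1$, smoothly embedded in a Stein surface, satisfies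
\begin{equation}\label{eq:adj}
[S]^2+|c_1[S]|\le-\chi(S).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
\emph{Congruence.} Along a smooth section, $TL|_\Sigma\cong T\Sigma\oplus N$ with both summands oriented, so $w_2(TL|_\Sigma)=w_2(T\Sigma)+w_2(N)$. The class $w_2$ is the reduction modulo $2$ of $c_1$ for a complex bundle, and of the Euler class for an oriented plane bundle. By \eqref{eq:c1}, $\frac32|\tau|\equiv\chi+e\pmod2$. So $e+\chi+\frac32|\tau|$ is even, and $2e+2\chi+3|\tau|$ is twice this number.

\emph{Inequality.} If $L$ is Stein, \eqref{eq:adj} applies to a section, which has genus $g>1$. With $[\Sigma]^2=e$ and \eqref{eq:c1} it reads $e+\frac32|\tau|\le-\chi$, that is, $2e+2\chi\le-3|\tau|$.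

\emph{The bound is attained.} Let $\rho$ be $\mathbb R$-Fuchsian, preserving $P$. Then $\Pi_P$ makes $L=X/\rho(G)$ a disk bundle over $P/\rho(G)\cong\Sigma$ with a Lagrangian section, so $\tau=0$, $e=-\chi$, and equality holds. We show that $L$ is Stein. Let $r=d(\cdot,P)$. Under the normal exponential map $r^2$ is the squared norm on $NP$, so it is smooth and $\rho$-invariant, and on $L$ its sublevel sets are closed disk bundles over the compact surface $\Sigma$. So $r^2$ is an exhaustion of $L$.

At a point of $P$ the function $r^2$ is critical, so its Hessian can be read in any chart. The differential of the normal exponential map there is the identity of $TP\oplus NP$, so $\operatorname{Hess}(r^2)(v,v)=2|v^\perp|^2$, with $v^\perp$ the normal component. This form is degenerate along $TP$, and here the Lagrangian condition is used: writing $v=v_1+Jv_2$ with $v_1,v_2\in TP$, we have $Jv=-v_2+Jv_1$, so the sum of the Hessians on $v$ and $Jv$ is $2|v_2|^2+2|v_1|^2=2|v|^2$.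

Off $P$, let $\beta$ be the unit-speed geodesic that leaves $P$ orthogonally and reaches the given point at time $r_0>0$; along it $\nabla r=\beta'$. Since the normal exponential map is a diffeomorphism, every nonzero vector orthogonal to $\beta'(r_0)$ is $Y(r_0)$ for a Jacobi field $Y\perp\beta'$ that comes from a variation through unit-speed geodesics orthogonal to $P$. For such a field $\nabla_Y\nabla r=Y'$. Also $Y(0)\in TP$, and $Y'(0)\perp TP$ because $P$ is totally geodesic, so $\langle Y',Y\rangle(0)=0$. By the Jacobi equation,
\[
\operatorname{Hess}r(Y,Y)(r_0)=\langle Y',Y\rangle(r_0)=\int_0^{r_0}\bigl(|Y'|^2-\langle R(Y,\beta')\beta',Y\rangle\bigr)>0,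
\]
because the curvature is negative and $Y\not\equiv0$. As $\operatorname{Hess}r(\nabla r,\cdot)=0$, the form $\operatorname{Hess}(r^2)=2\,dr\otimes dr+2r\operatorname{Hess}r$ is positive definite. So $r^2$ is a strictly plurisubharmonic exhaustion, and $L$ is Stein.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Botos}
Hugo C. Bot\'os, \emph{On the interplay between discrete invariants of complex hyperbolic disc bundles over surfaces}, arXiv:2308.04204 (2023).

\bibitem{Buser}
Buser, \emph{Geometry and Spectra of Compact Riemann Surfaces}.

\bibitem{GS}
Gompf and Stipsicz, \emph{4-Manifolds and Kirby Calculus}.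

\end{thebibliography}
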